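
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\numberwithin{equation}{section}

\title{The energy equality for Leray solutions of the forced\\ surface quasi-geostrophic equation:\\ the threshold $\alpha=\frac12$}


\begin{abstract}
We consider the surface quasi-geostrophic equation on the two-dimensional torus with dissipation $\Lambda^{2\alpha}\theta$, $0<\alpha<1$, and force $\Lambda^{\alpha}g$, $g\in L^2_tL^2_x$. We ask whether every Leray solution satisfies the energy equality. For $\alpha<\frac12$ the answer is no: we construct a force and a bounded Leray solution that is smooth before some time, carries a fixed amount of energy to infinite frequency as this time is approached, and vanishes afterwards. The solution is a plane wave whose wave vector is driven to infinity by weak sawtooth shear flows, each linear on thin strips. For $\alpha\ge\frac12$ the answer is yes, and the equality holds for all weak solutions in the Leray class, by a commutator estimate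 combined with a truncation.
\end{abstract}

\section{Introduction}

\subsection{The question}

Let $\mathbb T^2=\mathbb R^2/\mathbb Z^2$, let $\Lambda=(-\Delta)^{1/2}$, and let $R_j=\partial_j\Lambda^{-1}$, $j=1,2$, be the Riesz transforms. For $\alpha\in(0,1)$ and $T>0$ consider
\begin{equation}\label{eq:sqg}
\partial_t\theta+u_\theta\cdot\nabla\theta=-\Lambda^{2\alpha}\theta+\Lambda^{\alpha}g
\quad\text{on }[0,T]\times\mathbb T^2,\qquad
u_\theta=(-R_2\theta,R_1\theta),
\end{equation}
with a force given by $g\in L^2(0,T;L^2(\mathbb T^2))$ and an initial datum $\theta_0\in L^2(\mathbb T^2)$ of zero mean. All solutions below have zero mean. We write $\|\cdot\|$ and $\langle\cdot,\cdot\rangle$ for the norm and inner product of $L^2$.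

Multiply \eqref{eq:sqg} by $\theta$ and integrate. Since $\operatorname{div}u_\theta=0$, the nonlinear term drops out if $\theta$ is smooth, and we obtain the \emph{energy equality}
\begin{equation}\label{eq:equality}
\tfrac12\|\theta(t)\|^2+\int_0^t\|\Lambda^\alpha\theta\|^2\,ds
=\tfrac12\|\theta_0\|^2+\int_0^t\langle\Lambda^{\alpha}\theta,g\rangle\,ds .
\end{equation}
The left side is bounded in $t$ if $\theta\in L^\infty(0,T;L^2)\cap L^2(0,T;\dot H^\alpha)$. The force $\Lambda^\alpha g$ lies in the dual space $L^2(0,T;\dot H^{-\alpha})$, so that the work it does, $\int\langle\Lambda^\alpha\theta,g\rangle$, is well defined. For solutions of limited smoothness the cancellation of the nonlinear term is not automatic, and what one retains is an inequality.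

A \emph{weak solution} is a zero-mean $\theta\in L^\infty(0,T;L^2)\cap L^2(0,T;\dot H^\alpha)$, weakly continuous in time with values in $L^2$, with $\theta(0)=\theta_0$, such that for all $\zeta\in C_c^\infty([0,T)\times\mathbb T^2)$
\begin{equation}\label{eq:weak}
\int_0^T\!\!\int_{\mathbb T^2}\big(\theta\,\partial_t\zeta+\theta\,u_\theta\cdot\nabla\zeta-\theta\,\Lambda^{2\alpha}\zeta+g\,\Lambda^\alpha\zeta\big)\,dx\,dt+\int_{\mathbb T^2}\theta_0\,\zeta(0)\,dx=0 .
\end{equation}
It is a \emph{Leray solution} if, in addition, \eqref{eq:equality} holds with $\le$ in place of $=$ for all $t\in[0,T]$. For all data as above a Leray solution exists; this is due to Resnick and analogous to the Navier--Stokes case. (We do not use it.)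

The question, which comes from Wang and Wu \cite{WW}, is whether for all $\alpha\in(0,1)$, $T$, $g$ and $\theta_0$ every Leray solution satisfies \eqref{eq:equality} for all $t\in[0,T]$. There the force is written $\Lambda^{2\beta}g$; throughout this paper $\beta=\alpha/2$.

\subsection{Which answer to expect}

Here is a heuristic. Energy can be missing in \eqref{eq:equality} only because it has escaped to infinite frequency. Suppose that energy of order one passes successively through the frequencies $N=2^n$ and spends a time $\tau_N$ near frequency $N$. The dissipation paid there is about $\tau_NN^{2\alpha}$, and the total must be finite. On the other hand, a velocity of size at most one needs a time of order at least $1/N$ to deform a structure of wavelength $1/N$. So, if the velocity stays bounded, $\tau_N\gtrsim N^{-1}$, and the dissipation is at least of order $\sum_N N^{2\alpha-1}$. This is finite if and only if $\alpha<\frac12$. One therefore guesses that $\alpha=\frac12$ is the threshold, and this is what we prove, without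 assuming bounded velocities in the positive result.

\begin{theorem}\label{thm:A}
Let $\alpha\in(0,\frac12)$ and $T>0$. There are $N_0\in\mathbb N$, $t_*\in(0,T)$, $g\in L^2(0,T;L^2(\mathbb T^2))$ and a Leray solution $\theta$ of \eqref{eq:sqg} with $\theta_0=\cos(2\pi N_0x_1)$ such that $\theta$ is $C^\infty$ on $[0,t_*)\times\mathbb T^2$, $\theta=0$ on $[t_*,T]$, $\theta\in L^\infty([0,T]\times\mathbb T^2)$, and for all $t\in[t_*,T]$
\[
\tfrac12\|\theta(t)\|^2+\int_0^t\|\Lambda^\alpha\theta\|^2\,ds=\tfrac12\|\theta_0\|^2+\int_0^t\langle\Lambda^{\alpha}\theta,g\rangle\,ds-\tfrac14 .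
\]
\end{theorem}

\begin{theorem}\label{thm:B}
Let $\alpha\in[\frac12,1)$, $T>0$, $g\in L^2(0,T;L^2(\mathbb T^2))$ and let $\theta_0\in L^2(\mathbb T^2)$ have zero mean. Every weak solution of \eqref{eq:sqg} (the energy inequality is not needed) satisfies the energy equality \eqref{eq:equality} for all $t\in[0,T]$.
\end{theorem}

So the answer to the question is negative, and the range of $\alpha$ in Theorem~\ref{thm:A} cannot be enlarged. Since $\frac12\|\theta_0\|^2=\frac14$ in Theorem~\ref{thm:A}, the energy lost at $t_*$ equals the whole initial energy.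

If the Riesz transforms are defined with the opposite sign, then $u_\theta$ changes sign. Replacing $(\theta,g)$ by $(-\theta,-g)$ restores \eqref{eq:sqg}, so Theorem~\ref{thm:A} holds up to the sign of $\theta_0$, and the proof of Theorem~\ref{thm:B} does not see the sign.

\subsection{The force is chosen last}\label{sec:forcelast}

The freedom that makes Theorem~\ref{thm:A} possible is that $g$ is at our disposal. Given any smooth zero-mean $\theta$ on $[0,t_*)\times\mathbb T^2$, put
\begin{equation}\label{eq:Fg}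
F=\partial_t\theta+u_\theta\cdot\nabla\theta,\qquad g=\Lambda^{-\alpha}F+\Lambda^\alpha\theta .
\end{equation}
The function $F$ has zero mean, so $g$ is well defined, and \eqref{eq:sqg} holds. So we need a $\theta$ that becomes infinitely oscillatory as $t\uparrow t_*$ without losing its $L^2$ norm, and for which
\[
\theta\in L^2(0,t_*;\dot H^\alpha)\qquad\text{and}\qquad F\in L^2(0,t_*;\dot H^{-\alpha}).
\]

The nonlinear term must really be used here. Suppose that we move energy from frequency $N$ to $2N$ by simply fading one wave out and the other in, during a time $\tau$. Then $\|\Lambda^{-\alpha}\partial_t\theta\|\approx N^{-\alpha}\tau^{-1}$ and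
\begin{equation}\label{eq:fade}
\int\|\Lambda^\alpha\theta\|^2\approx\tau N^{2\alpha},\qquad \int\|\Lambda^{-\alpha}\partial_t\theta\|^2\approx N^{-2\alpha}\tau^{-1},
\end{equation}
and the product of these two is of order one, so they cannot both be small. This is no accident. Suppose that $\theta\in L^2(0,t_*;\dot H^\alpha)$ and $\partial_t\theta\in L^2(0,t_*;\dot H^{-\alpha})$, and let $\Pi_K$ be the projection onto the frequencies $|k|>K$. Then
\[
\sup_{t<t_*}\|\Pi_K\theta(t)\|^2\le\|\Pi_K\theta(0)\|^2+2\int_0^{t_*}\|\Lambda^\alpha\Pi_K\theta\|\,\|\Lambda^{-\alpha}\Pi_K\partial_t\theta\|\,dt\longrightarrow0\qquad(K\to\infty)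
\]
by dominated convergence, so no energy reaches infinite frequency. Hence neither $\partial_t\theta$ nor $u_\theta\cdot\nabla\theta$ may belong to $L^2(0,t_*;\dot H^{-\alpha})$, while their sum must. The wave has to be carried by the flow, and the flow has to be generated by $\theta$ itself.

Section~\ref{sec:mechanism} shows the mechanism on plane waves and does the bookkeeping of exponents. Section~\ref{sec:lemma} contains the one estimate that is not routine. Sections~\ref{sec:step}--\ref{sec:assembly} carry out the construction. Section~\ref{sec:B} proves Theorem~\ref{thm:B} and can be read independently of Sections~\ref{sec:mechanism}--\ref{sec:assembly}.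

\section{Notation and elementary facts}\label{sec:notation}

On the Fourier side $\Lambda^s$ is multiplication by $(2\pi|k|)^s$, $k\in\mathbb Z^2$; for $s<0$ it acts on functions of zero mean. Put $\psi=\Lambda^{-1}\theta$. Then $u_\theta=(-\partial_2\psi,\partial_1\psi)$ and
\[
u_\theta\cdot\nabla\theta=J(\psi,\theta),\qquad J(\psi,\theta):=\partial_1\psi\,\partial_2\theta-\partial_2\psi\,\partial_1\theta .
\]
For smooth functions $J(\psi,\theta)=\operatorname{div}(u_\theta\theta)$ has zero mean, $\langle J(\psi,\theta),\theta\rangle=\frac12\int\operatorname{div}(u_\theta\theta^2)=0$, and $J(\psi\circ S,\theta\circ S)=J(\psi,\theta)\circ S$ for linear maps $S$ of determinant $1$.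

We write $y=x_2$ and $D=-i\partial_y$ on $\mathbb T=\mathbb R/\mathbb Z$, and $\|\cdot\|$ also for the norm of $L^2(\mathbb T)$. For a function of $y$ alone the norms on $\mathbb T$ and $\mathbb T^2$ agree, and $\|\operatorname{Re}[f(y)e^{2\pi ik_1x_1}]\|\le\|f\|$. A prime on a function of $y$ denotes $\partial_y$, a dot denotes the derivative of a function of time. Three facts are used repeatedly.

\begin{itemize}
\item Interpolation (H\"older on the Fourier side): $\|\Lambda^sf\|\le\|f\|^{1-s}\|\nabla f\|^s$ for $0\le s\le1$.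
\item If $\hat f(k)=0$ for $|k|<K$, where $K>0$, then $\|\Lambda^{-\alpha}f\|\le(2\pi K)^{-\alpha}\|f\|$.
\item If $m\in\mathbb N$ and $f$ is a zero-mean function of $y$ with period $1/m$, then its frequencies are nonzero multiples of $m$, so the previous item applies with $K=m$. Fourier multipliers in $y$ preserve the period $1/m$.
\end{itemize}

\section{The mechanism}\label{sec:mechanism}

This section is motivation; the proofs start in Section~\ref{sec:lemma}.

\subsection{A plane wave in a linear shear}

Let $\theta=\cos(2\pi k\cdot x)$. Then $\psi=\theta/(2\pi|k|)$ is a multiple of $\theta$, and $J(\psi,\theta)=0$: a plane wave does not act on itself.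

Next, forget periodicity for a moment and put the wave into a shear flow $(v(y,t),0)$ with $v$ linear in $y$. Let $h(t)$ increase from $0$ to $1$ and
\[
\theta=\cos\big(2\pi[k_1x_1+(k_2+hd)y]\big),\qquad v=-\frac{\dot h\,d}{k_1}\,y .
\]
Then $\partial_t\theta+v\,\partial_1\theta=-2\pi\sin(\cdot)\,[\dot hdy+k_1v]=0$. The shear transports the wave exactly, and moves its wave vector from $(k_1,k_2)$ to $(k_1,k_2+d)$. This transfer costs no force.

\subsection{Strips}

A linear function is not periodic. We cut $\mathbb T$ into $m$ strips of width $\ell=1/m$ and use a sawtooth that is linear, with the same slope, on each strip. This has two effects. First, if the transfer takes a time $\tau$ and $d/k_1$ is of order one, then $|v|\lesssim\ell\,|\dot h|\,d/k_1$ is about $\ell/\tau$, so thin strips make the shear weak. Second, the phases in different strips drift apart during the transfer, but come together again at its end if $d\ell$ is an even integer.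

Take, for instance, $k=(2,0)$, $d=4$ and a single strip, $m=1$. With $v=-2\dot h(y-\frac12)$ for $0<y<1$ the wave becomes $\cos(2\pi[2x_1+4h(y-\frac12)])$. Across $y=0\equiv1$ the phase (in units of $2\pi$) jumps by $4h$. This is not an integer for general $h$. At $h=1$ it is, the phase is $2x_1+4y-2$, and we have arrived at the plane wave $\cos(2\pi[2x_1+4y])$. For $m$ strips the phase at $h=1$ in the strip $j\ell<y<(j+1)\ell$ is $k_1x_1+(k_2+d)y-d\ell(j+\frac12)$, and the last term is an integer if $d\ell$ is even. See Figure~\ref{fig:strips}.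

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=3]
\foreach \xs/\hh in {0/0, 1.35/0.4, 2.7/1}{
  \begin{scope}[shift={(\xs,0)}]
    \begin{scope}
      \clip (0,0) rectangle (1,1);
      \fill[gray!35] (0,0) rectangle (1,0.05);
      \fill[gray!35] (0,0.45) rectangle (1,0.55);
      \fill[gray!35] (0,0.95) rectangle (1,1);
      \foreach \jj in {0,1}{
        \foreach \ii in {-4,...,8}{
          \draw[thick] ({\ii/4+0.4*\hh},{0.5*\jj+0.05}) -- ({\ii/4-0.4*\hh},{0.5*\jj+0.45});
        }
      }
    \end{scope}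
    \draw (0,0) rectangle (1,1);
    \node at (0.5,-0.13) {$h=\hh$};
  \end{scope}
}
\end{tikzpicture}
\caption{Crests of the wave for $k=(4,0)$, $d=8$ and $m=2$ strips, at three values of $h$; $x_1$ runs horizontally and $y$ vertically over $[0,1]$. In the gray bands around the strip edges the wave is cut off. Inside each strip the crests are straight and turn uniformly. At $h=0.4$ the crests of neighboring strips do not match; at $h=1$ they do, each crest pointing at a crest of the next strip.}
\label{fig:strips}
\end{figure}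

\subsection{What the force has to pay for}\label{sec:budget}

Near the strip edges, where the smoothed sawtooth is not linear, the wave is not transported correctly. We remove it there: before the shear starts the wave is multiplied by a cutoff that vanishes near the edges and equals $1$ off a set of measure $4\eta$, and after the shear has stopped the gaps are refilled. So $\theta=\theta_1+\theta_2$, where $\theta_1=\theta_1(y,t)$ generates the shear and $\theta_2$ is the cut-off wave. Let $N$ be the size of the frequencies, $\tau$ the duration and $m$ the number of strips, and ignore powers of $\eta$ except in (i). The contributions of one transfer to $\int\|\Lambda^{-\alpha}F\|^2$ are as follows.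

\begin{itemize}
\item[(i)] \emph{Cutting and refilling.} As in \eqref{eq:fade}, but on a set of measure $4\eta$ only: $N^{-2\alpha}\tau^{-1}\eta$. This is small for $\tau$ slightly below $N^{-2\alpha}$, thanks to $\eta$.
\item[(ii)] \emph{Switching the shear on and off.} $\partial_t\theta_1$ has size $\ell/\tau^2$ and frequencies at least $m$: cost $m^{-2-2\alpha}\tau^{-3}$.
\item[(iii)] \emph{The cut-off wave acts on itself}, since it is no longer a plane wave. We shall show that $J(\Lambda^{-1}\theta_2,\theta_2)$ has size $m^2/N$, and its frequencies are at least of order $m$: cost $\tau m^{4-2\alpha}N^{-2}$.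
\item[(iv)] \emph{The wave also transports $\theta_1$}, through the term $(\partial_1\Lambda^{-1}\theta_2)\,\partial_y\theta_1$. Since $\partial_1\Lambda^{-1}$ has order $0$ and $\partial_y\theta_1$ has the size of the slope of $v$, namely $\tau^{-1}$, this is no smaller than the $\partial_t\theta$ of a full fade, and \eqref{eq:fade} shows that it cannot be left to the force. It will be compensated by a small correction of the shear, leaving a remainder smaller by the factor $m/N$: cost $N^{-2\alpha}\tau^{-1}m^2N^{-2}$.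
\end{itemize}

With $\tau\approx N^{-2\alpha}$ and $m\approx N^q$, items (ii), (iii), the requirement $\ell\ll\tau$ that keeps $\theta_1$ small, and item (iv) read
\[
q>\frac{3\alpha}{1+\alpha},\qquad q<\frac{1+\alpha}{2-\alpha},\qquad q>2\alpha,\qquad q<1 .
\]
The last two conditions force $\alpha<\frac12$. Conversely, for $\alpha<\frac12$ the choice $q=\frac{1+4\alpha}3$ satisfies all four, and also the condition $q>\frac{\alpha}{1-\alpha}$ that makes the dissipation of $\theta_1$ small, as Section~\ref{sec:parameters} will show.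

In (iii) it matters that the error is of second order in $m/N$. A first-order bound, $J(\Lambda^{-1}\theta_2,\theta_2)=O(m)$, would give the cost $\tau m^{2-2\alpha}$, hence the condition $q<\frac{\alpha}{1-\alpha}$. For $\alpha<\frac12$ this contradicts $q>\frac{3\alpha}{1+\alpha}$, because $3(1-\alpha)>1+\alpha$. The next section provides the second order.

\section{Self-interaction of a modulated wave}\label{sec:lemma}

Let $\kappa=2\pi k_1>0$ and $L=(\kappa^2+D^2)^{1/2}$ on $\mathbb T$. If $\theta_2=\operatorname{Re}[b(y)e^{i\kappa x_1}]$, then $\Lambda^{-1}\theta_2=\operatorname{Re}[c(y)e^{i\kappa x_1}]$ with $c=L^{-1}b$. We insert this into $J$ and use $\operatorname{Re}A\operatorname{Re}B=\frac12\operatorname{Re}(AB)+\frac12\operatorname{Re}(A\bar B)$. The products $AB$ give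
\begin{equation}\label{eq:Q2}
Q_2=\tfrac12\operatorname{Re}\big[i\kappa(cb'-c'b)e^{2i\kappa x_1}\big],
\end{equation}
and the products $A\bar B$ give $\frac12\operatorname{Re}[i\kappa c\bar b'-c'\,\overline{i\kappa b}]=\frac12\operatorname{Re}[i\kappa(c\bar b'+c'\bar b)]$, that is,
\begin{equation}\label{eq:Q0}
Q_0=-\tfrac12\kappa\,\partial_y\operatorname{Im}(c\bar b),\qquad J(\Lambda^{-1}\theta_2,\theta_2)=Q_2+Q_0 .
\end{equation}

For a plane wave, $b=e^{i\xi y}$, we have $c=b/\rho$ with $\rho=(\kappa^2+\xi^2)^{1/2}$, and both terms vanish. Now let $b=aE$ with a carrier $E$ that oscillates like $e^{i\xi y}$ where $a\ne0$, and an amplitude $a$ that varies on the longer scale $1/\nu$. Then $c\approx b/\rho$, and the defect $z=b/\rho-c$ is smaller than $c$ by a factor $\nu/\kappa$. Since $b/\rho$ contributes nothing to $cb'-c'b$ or to $\operatorname{Im}(c\bar b)$, this gives one factor $\nu/\kappa$. The second factor has a structural reason: to leading order $z$ is again an amplitude times the same carrier, and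
\begin{equation}\label{eq:carrier}
(pE)(aE)'-(pE)'(aE)=(pa'-p'a)E^2\qquad\text{if }E'=i\xi E .
\end{equation}
The large number $\xi$ cancels, and the derivative falls on the slow amplitudes only.

\begin{lemma}\label{lem:self}
Let $a\in C^\infty(\mathbb T;\mathbb R)$, $E\in C^\infty(\mathbb T;\mathbb C)$, $|E|=1$ and $\xi\in\mathbb R$ be such that
\begin{equation}\label{eq:carrierhyp}
(a^{(j)}E)'=(a^{(j+1)}+i\xi a^{(j)})E\qquad\text{for all }j\ge0 .
\end{equation}
Assume $|\xi|\le2\kappa$, $0<\nu\le\kappa$, and $|a^{(j)}|\le C_0\nu^j$ for $0\le j\le5$. Put $b=aE$, $c=L^{-1}b$, $\rho=(\kappa^2+\xi^2)^{1/2}$ and $z=b/\rho-c$. Then, with $C$ depending only on $C_0$,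
\[
\|z\|\le C\nu\kappa^{-2},\qquad
\kappa\|cb'-c'b\|+\kappa\|\partial_y\operatorname{Im}(c\bar b)\|\le C\nu^2\kappa^{-1}.
\]
\end{lemma}

Condition \eqref{eq:carrierhyp} says that $E'=i\xi E$ wherever some derivative $a^{(j)}$, $j\ge0$, does not vanish. On intervals where $a=0$ it allows $E$ to be any smooth function of modulus one.

\begin{proof}
\emph{The defect.} Let $p=a''+2i\xi a'$ and $r=pE$. For $0\le l\le3$,
\[
|p^{(l)}|\le C_0(\nu^{l+2}+4\kappa\nu^{l+1})\le C\kappa\nu^{l+1}.
\]
By \eqref{eq:carrierhyp}, $b''=(a''+2i\xi a'-\xi^2a)E$, so $(L^2-\rho^2)b=-b''-\xi^2b=-r$. Therefore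
\[
z=\rho^{-1}L^{-1}(L-\rho)b=\rho^{-1}L^{-1}(L+\rho)^{-1}(L^2-\rho^2)b=-\rho^{-1}G(L)r,\qquad G(\lambda)=\frac1{\lambda(\lambda+\rho)} .
\]
Since $L\ge\kappa$ and $\rho\ge\kappa$, the operator norm of $G(L)$ is at most $\frac1{2\kappa^2}$, and $\|z\|\le C\kappa^{-3}\cdot\kappa\nu=C\nu\kappa^{-2}$.

\emph{Its leading part.} We replace $G(L)$ by the number $G(\rho)=\frac1{2\rho^2}$. From
\[
G(\lambda)-G(\rho)=\frac{2\rho^2-\lambda\rho-\lambda^2}{2\rho^2\lambda(\lambda+\rho)}=\frac{(\rho-\lambda)(2\rho+\lambda)}{2\rho^2\lambda(\lambda+\rho)}=-(\lambda^2-\rho^2)H(\lambda),\qquad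
H(\lambda)=\frac{2\rho+\lambda}{2\rho^2\lambda(\lambda+\rho)^2},
\]
we get $z=z_1+z_2$ with
\[
z_1=-\frac{r}{2\rho^3}=-\frac{pE}{2\rho^3},\qquad z_2=\rho^{-1}H(L)(L^2-\rho^2)r .
\]
As $2\rho+\lambda\le2(\rho+\lambda)$, we have $0\le H(\lambda)\le\frac{1}{\rho^2\lambda(\lambda+\rho)}\le\frac1{2\kappa^4}$ for $\lambda\ge\kappa$.

\emph{The remainder $z_2$.} Since $p$ is a linear combination of derivatives of $a$, \eqref{eq:carrierhyp} gives $(p^{(l)}E)'=(p^{(l+1)}+i\xi p^{(l)})E$. Hence
\[
(L^2-\rho^2)r=-(p''+2i\xi p')E=O(\kappa\nu^3+\kappa^2\nu^2)=O(\kappa^2\nu^2),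
\]
and its $y$-derivative is $-\big(p'''+2i\xi p''+i\xi(p''+2i\xi p')\big)E=O(\kappa^3\nu^2)$. The operator $H(L)$ commutes with $\partial_y$. So
\[
\|z_2\|\le C\nu^2\kappa^{-3},\qquad \|z_2'\|\le C\nu^2\kappa^{-2}.
\]

\emph{The term $cb'-c'b$.} Since $c=b/\rho-z$, it equals $-(zb'-z'b)$. We have $(aE)'=(a'+i\xi a)E$ and $(pE)'=(p'+i\xi p)E$, which is all that \eqref{eq:carrier} needs. So
\[
z_1b'-z_1'b=-\frac1{2\rho^3}(pa'-p'a)E^2=O(\kappa^{-3}\cdot\kappa\nu\cdot\nu)=O(\kappa^{-2}\nu^2).
\]
Moreover $|b|\le C$ and $|b'|\le|a'|+|\xi||a|\le C\kappa$, so $\|z_2b'-z_2'b\|\le C\nu^2\kappa^{-2}$.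

\emph{The term $\operatorname{Im}(c\bar b)$.} Since $c\bar b=|b|^2/\rho-z\bar b$, we have $\operatorname{Im}(c\bar b)=-\operatorname{Im}(z\bar b)$. Because $|E|=1$ and $a$ is real, $z_1\bar b=-pa/(2\rho^3)$, whose derivative is $O(\kappa^{-2}\nu^2)$; and $\|(z_2\bar b)'\|\le C\nu^2\kappa^{-2}$ as before. Multiplying by $\kappa$ finishes the proof.
\end{proof}

\section{One step of the cascade}\label{sec:step}

Let $N=2^n$, let $m$ be a power of $2$ with $2m\mid N$, put $\ell=1/m$, and let $\eta\in(0,\frac18)$ with $m/\eta\le N$ and $\tau\in(0,1)$. We consider two transfers $k\to k^+=k+(0,d)$: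
\begin{align*}
\text{(I)}\quad&k=(N,0),\quad k^+=(N,2N),\quad d=2N;\\
\text{(II)}\quad&k=(2N,-N),\quad k^+=(2N,0),\quad d=N.
\end{align*}
In both cases $k_1=k_1^+\ge N$, $d/k_1\in\{2,\frac12\}$, $k_2\ell\in\mathbb Z$, and $d\ell\in2\mathbb Z$ because $N/m$ is even. Put $\kappa=2\pi k_1\in[2\pi N,4\pi N]$. The two steps belong together: (I) raises the frequency but leaves an inclined wave, and (II), after a rotation by $90^\circ$, straightens it, so that the pair leads from $(N,0)$ to a rotated copy of $(2N,0)$ (Section~\ref{sec:assembly}).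

\begin{proposition}\label{prop:step}
There is a smooth zero-mean $\theta=\theta_1+\theta_2$ on $[0,\tau]\times\mathbb T^2$, constant in time near $t=0$ and near $t=\tau$, with
\[
\theta(0)=\cos(2\pi k\cdot x),\qquad\theta(\tau)=\cos(2\pi k^+\cdot x),
\]
such that $|\theta_2|\le1$, $\theta_2$ has only $x_1$-frequencies $\pm k_1$, the function $F=\partial_t\theta+u_\theta\cdot\nabla\theta$ has zero mean, and, with $C$ depending only on $\alpha$,
\begin{align}
&\sup_t\|\theta_1\|\le C\ell\tau^{-1},\qquad \sup_t\|\theta_1\|_{L^\infty}\le C\ell\tau^{-1}\eta^{-1},\label{eq:p1}\\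
&\int_0^\tau\|\Lambda^\alpha\theta\|^2\,dt\le C\big[\tau N^{2\alpha}+\tau^{-1}m^{-2+2\alpha}\eta^{-2\alpha}\big],\label{eq:p2}\\
&\int_0^\tau\|\Lambda^{-\alpha}F\|^2\,dt\le C\big[N^{-2\alpha}\tau^{-1}\eta+m^{-2-2\alpha}\tau^{-3}+N^{-2\alpha}\tau^{-1}\eta^{-6}m^2N^{-2}+\tau m^{4-2\alpha}\eta^{-4}N^{-2}\big].\label{eq:p3}
\end{align}
\end{proposition}

The four terms of \eqref{eq:p3} are, in this order, items (i), (ii), (iv) and (iii) of Section~\ref{sec:budget}. The rest of this section is the proof.

\subsection{Construction}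

\emph{Profiles.} Fix a smooth, even, nonnegative mollifier on $\mathbb R$ of integral one, supported in $(-1,1)$.
\begin{itemize}
\item $P$ is the convolution of the sawtooth $\{s\}-\frac12$ (with $\{s\}$ the fractional part) with the mollifier rescaled to $(-\eta,\eta)$. It is smooth, real, $1$-periodic and odd, hence of mean zero. Since convolution with an even mollifier preserves affine functions, $P(s)=s-\frac12$ on $[\eta,1-\eta]$. Also $|P^{(j)}|\le C_j\eta^{-j}$.
\item $\mathcal A$ is the convolution of the indicator function of $\{\operatorname{dist}(s,\mathbb Z)\ge\frac32\eta\}$ with the mollifier rescaled to $(-\frac\eta2,\frac\eta2)$. It is smooth and $1$-periodic, $0\le\mathcal A\le1$, $\mathcal A=0$ if $\operatorname{dist}(s,\mathbb Z)\le\eta$, $\mathcal A=1$ if $\operatorname{dist}(s,\mathbb Z)\ge2\eta$, and $|\mathcal A^{(j)}|\le C_j\eta^{-j}$. Put $A(y)=\mathcal A(my)$.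
\item $\chi\in C^\infty(\mathbb R;[0,1])$ equals $0$ for $s\le\frac14$ and $1$ for $s\ge\frac34$.
\end{itemize}
The point of the choice is that $P'(my)=1$ wherever $A$ or any of its derivatives is nonzero.

\emph{The wave.} $\theta_2=\operatorname{Re}[b(y,t)e^{i\kappa x_1}]$ with $b=aE$, in three phases.
\begin{itemize}
\item \emph{Cutting}, $t\in[0,\frac\tau3]$: $a=1-\chi(3t/\tau)(1-A)$, $E=e^{2\pi ik_2y}$, $\xi=2\pi k_2$.
\item \emph{Shearing}, $t\in[\frac\tau3,\frac{2\tau}3]$: with $h(t)=\chi(3t/\tau-1)$,
\[
a=A,\qquad E=\exp\big(2\pi i[k_2y+h\,d\,\ell P(y/\ell)]\big),\qquad \xi=2\pi(k_2+hd).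
\]
\item \emph{Refilling}, $t\in[\frac{2\tau}3,\tau]$: $a=1-\chi(3-3t/\tau)(1-A)$, $E=e^{2\pi ik_2^+y}$, $\xi=2\pi k_2^+$.
\end{itemize}

\emph{The shear.} During cutting and refilling $\theta_1=0$. During shearing, the velocity that moves the phase of $b$ correctly is
\[
w=-\frac{\dot h\,d}{k_1}\,\ell P(y/\ell),\qquad\text{indeed}\qquad \partial_tb=2\pi i\,\dot h\,d\,\ell P(y/\ell)\,b=-i\kappa wb .
\]
The velocity must also compensate the transport of $\theta_1$ by the wave. If $\theta_1=|D|\psi_1$ and $v=-\partial_y\psi_1$, so that $u_{\theta_1}=(v,0)$, then $\partial_y\theta_1=-|D|v$ and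
\begin{equation}\label{eq:cross}
J(\psi_1,\theta_2)+J(\Lambda^{-1}\theta_2,\theta_1)=v\,\partial_1\theta_2+(\partial_1\Lambda^{-1}\theta_2)\,\partial_y\theta_1
=\operatorname{Re}\big[i\kappa\big(vb-(|D|v)c\big)e^{i\kappa x_1}\big],
\end{equation}
with $c=L^{-1}b\approx b/\rho$, $\rho=(\kappa^2+\xi^2)^{1/2}$. To cancel $\partial_tb=-i\kappa wb$ we want $v-\rho^{-1}|D|v\approx w$. The frequencies of $w$ are essentially at most $m/\eta$, which will be much smaller than $N$, and one step of the Neumann series suffices. We set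
\begin{equation}\label{eq:v}
v=w+\rho^{-1}|D|w,\qquad -\partial_y\psi_1=v,\qquad \theta_1=|D|\psi_1,
\end{equation}
with $\psi_1$ of zero mean. This is possible because $P$, hence $v$, has mean zero. These functions are real, and $\Lambda^{-1}\theta_1=\psi_1$.

\emph{Matching.} At $t=0$ and $t=\tau$ we have $a=1$, so $\theta(0)=\cos(2\pi k\cdot x)$ and $\theta(\tau)=\cos(2\pi k^+\cdot x)$. At $t=\frac\tau3$, $h=0$ and both definitions give $b=Ae^{2\pi ik_2y}$. At $t=\frac{2\tau}3$, $h=1$. On the support of $A$ within $(j\ell,(j+1)\ell)$ we have $\ell P(y/\ell)=y-\ell(j+\frac12)$, so the phase is $2\pi[k_2^+y-d\ell(j+\frac12)]$. Since $d\ell$ is even, $d\ell(j+\frac12)\in\mathbb Z$ and $b=Ae^{2\pi ik_2^+y}$, as in the third phase. Near the ends of each phase nothing depends on time (in particular $\dot h=0$ and $\theta_1=0$), so $\theta$ is smooth in $(t,x)$ and constant in time near $0$ and $\tau$. Both $\theta_1$ and $\theta_2$ have zero mean.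

\emph{Periodicity.} All of $a,E,b,c,w,v,\theta_1$ have period $\ell$ in $y$, because $k_2\ell,k_2^+\ell\in\mathbb Z$ and multipliers preserve the period.

\emph{Lemma \ref{lem:self} applies} at each time, with $\nu=m/\eta\le N\le\kappa$ and an absolute constant $C_0$. Indeed $|a^{(j)}|\le C_j(m/\eta)^j$. In case (I), $0\le\xi\le4\pi N=2\kappa$; in case (II), $|\xi|\le2\pi N=\frac\kappa2$. During cutting and refilling $E'=i\xi E$ everywhere. During shearing $E'=2\pi i(k_2+hdP'(my))E$, which equals $i\xi E$ where $\operatorname{dist}(my,\mathbb Z)\ge\eta$, while $A$ and all its derivatives vanish elsewhere. In all cases \eqref{eq:carrierhyp} holds.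

\subsection{Size of the solution}

First, $|\theta_2|\le|b|\le1$. Since $|b'|\le C(\nu+|\xi|)\le CN$, we have $\|\nabla\theta_2\|\le CN$ and $\|\Lambda^\alpha\theta_2\|\le\|\theta_2\|^{1-\alpha}\|\nabla\theta_2\|^\alpha\le CN^\alpha$. After squaring and integrating over $[0,\tau]$ this is the first term of \eqref{eq:p2}.

The function $\theta_1$ lives in the shearing phase, where
\[
|\dot h|\le \frac C\tau,\qquad|\ddot h|\le\frac C{\tau^2},\qquad |\dot\xi|=2\pi d|\dot h|\le\frac{CN}\tau,\qquad \Big|\partial_t\frac1\rho\Big|=\frac{|\xi\dot\xi|}{\rho^3}\le\frac{|\dot\xi|}{\rho^2}\le\frac{C}{\tau N}.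
\]
Further, $|D|w=-\frac{\dot hd}{k_1}(|D|P)(my)$, $\||D|P\|=\|P'\|\le C\eta^{-1}$ and $\|P''\|\le C\eta^{-2}$; and $m/\eta\le N$ means $\frac1{\eta N}\le\ell$. Therefore
\begin{align*}
\|v\|&\le\|w\|+\rho^{-1}\||D|w\|\le\frac C\tau\Big(\ell+\frac1{\eta N}\Big)\le\frac{C\ell}\tau,\\
\|\partial_yv\|&\le\|\partial_yw\|+\rho^{-1}\|\partial_y|D|w\|\le\frac C\tau\Big(\frac1\eta+\frac{m}{\eta^2N}\Big)\le\frac{C}{\tau\eta},\\
\|\partial_tv\|&\le\|\partial_tw\|+\rho^{-1}\||D|\partial_tw\|+\Big|\partial_t\frac1\rho\Big|\,\||D|w\|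
\le C\Big(\frac\ell{\tau^2}+\frac1{N\tau^2\eta}+\frac1{\tau N}\cdot\frac1{\tau\eta}\Big)\le\frac{C\ell}{\tau^2}.
\end{align*}
By \eqref{eq:v}, $\theta_1$ and $v$ have Fourier coefficients of equal modulus, $2\pi|j||\hat\psi_1(j)|$, and so do $\partial_t\theta_1$ and $\partial_tv$. Hence
\[
\|\theta_1\|=\|v\|\le\frac{C\ell}{\tau},\qquad
\|\Lambda^\alpha\theta_1\|\le\|v\|^{1-\alpha}\|\partial_yv\|^\alpha\le C\tau^{-1}\ell^{1-\alpha}\eta^{-\alpha},
\]
and squaring and integrating the second estimate gives the second term of \eqref{eq:p2}. The frequencies of $\theta_1$ are nonzero multiples of $m$, so Cauchy--Schwarz gives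
\[
\|\theta_1\|_{L^\infty}\le\Big(\sum_{j\ne0}(2\pi jm)^{-2}\Big)^{1/2}\|\partial_y\theta_1\|\le C\ell\,\|\partial_yv\|\le\frac{C\ell}{\tau\eta}.
\]
This proves \eqref{eq:p1} and \eqref{eq:p2}. For the same reason
\begin{equation}\label{eq:dt1}
\|\Lambda^{-\alpha}\partial_t\theta_1\|\le Cm^{-\alpha}\|\partial_tv\|\le Cm^{-1-\alpha}\tau^{-2}.
\end{equation}

\subsection{Size of the force}

Since $\psi_1$ and $\theta_1$ depend only on $y$, $J(\psi_1,\theta_1)=0$. With \eqref{eq:Q0} and \eqref{eq:cross},
\[
F=\partial_t\theta_1+\operatorname{Re}[Xe^{i\kappa x_1}]+Q_2+Q_0,\qquad X=\partial_tb+i\kappa\big(vb-(|D|v)c\big),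
\]
and each term has zero mean. We show that the four terms of \eqref{eq:p3} bound the respective contributions.

\emph{The term $\partial_t\theta_1$.} Squaring \eqref{eq:dt1} and integrating gives $m^{-2-2\alpha}\tau^{-3}$.

\emph{The terms $Q_2$ and $Q_0$, all phases.} By Lemma~\ref{lem:self}, $\|Q_2\|+\|Q_0\|\le C\nu^2/\kappa\le Cm^2\eta^{-2}N^{-1}$. The $x_1$-frequencies of $Q_2$ are $\pm2k_1$, of modulus at least $N\ge m$. The function $Q_0$ is the $y$-derivative of an $\ell$-periodic function of $y$, so it has zero mean and its frequencies are at least $m$ in modulus. Hence $\|\Lambda^{-\alpha}(Q_2+Q_0)\|\le Cm^{-\alpha}m^2\eta^{-2}N^{-1}$, which gives $\tau m^{4-2\alpha}\eta^{-4}N^{-2}$.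

\emph{The term $X$ during cutting and refilling.} Here $v=0$ and $X=\partial_tb$. Since $1-A$ takes values in $[0,1]$ and vanishes off a set of measure at most $4\eta$, $\|X\|\le C\tau^{-1}\|1-A\|\le C\tau^{-1}\eta^{1/2}$. The $x_1$-frequencies are $\pm k_1$ with $k_1\ge N$, so $\|\Lambda^{-\alpha}\operatorname{Re}[Xe^{i\kappa x_1}]\|\le CN^{-\alpha}\tau^{-1}\eta^{1/2}$. This gives $N^{-2\alpha}\tau^{-1}\eta$.

\emph{The term $X$ during shearing.} Here $\partial_tb=-i\kappa wb$, $v-w=\rho^{-1}|D|w$ and $|D|v=|D|w+\rho^{-1}D^2w$. With $z=b/\rho-c$,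
\[
X=i\kappa\big[\rho^{-1}(|D|w)b-(|D|w)c-\rho^{-1}(D^2w)c\big]=i\kappa\big[(|D|w)\,z-\rho^{-1}(D^2w)\,c\big].
\]
Now
\[
\||D|w\|_{L^\infty}\le\frac C\tau\sum_{j}2\pi|j||\hat P(j)|\le\frac C\tau\|P''\|\le\frac{C}{\tau\eta^2},\qquad
\|D^2w\|_{L^\infty}\le\frac{Cm}\tau\|P''\|_{L^\infty}\le\frac{Cm}{\tau\eta^2},
\]
where the sum was estimated by Cauchy--Schwarz. Moreover $\|c\|\le\|b\|/\kappa\le1/\kappa$, and $\|z\|\le C\frac m\eta\kappa^{-2}$ by Lemma~\ref{lem:self}. Therefore
\[
\|X\|\le C\kappa\Big[\frac1{\tau\eta^2}\cdot\frac m{\eta\kappa^2}+\frac{m}{\tau\eta^2\kappa^2}\Big]\le\frac C\tau\,\eta^{-3}\,\frac mN .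
\]
As before, the $x_1$-frequencies $\pm k_1$ give a factor $N^{-\alpha}$, and the contribution is $N^{-2\alpha}\tau^{-1}\eta^{-6}m^2N^{-2}$. This proves Proposition~\ref{prop:step}. \qed

\section{Choice of the parameters}\label{sec:parameters}

Let $0<\alpha<\frac12$ and write $\sigma=1-2\alpha\in(0,1)$. Between the two bounds $\frac{3\alpha}{1+\alpha}$ and $\frac{1+\alpha}{2-\alpha}$ of Section~\ref{sec:budget} we choose the mediant,
\[
q=\frac{3\alpha+(1+\alpha)}{(1+\alpha)+(2-\alpha)}=\frac{1+4\alpha}3 .
\]
Direct computation gives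
\begin{equation}\label{eq:five}
\begin{gathered}
(2+2\alpha)q-6\alpha=\tfrac23\sigma^2,\qquad 2+2\alpha-(4-2\alpha)q=\tfrac23\sigma^2,\\
1-q=\tfrac23\sigma,\qquad q-2\alpha=\tfrac13\sigma,\qquad (2-2\alpha)q-2\alpha=\tfrac23\sigma(1+2\alpha).
\end{gathered}
\end{equation}
For instance, $3$ times the first quantity is $(2+2\alpha)(1+4\alpha)-18\alpha=2-8\alpha+8\alpha^2=2\sigma^2$, and $3$ times the second is $6+6\alpha-(4-2\alpha)(1+4\alpha)=2-8\alpha+8\alpha^2$. Put
\[
\varepsilon=\frac{\sigma^2}{60},\qquad\text{so that each of the five numbers in \eqref{eq:five} is at least }\tfrac13\sigma^2=20\varepsilon .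
\]
For $N=2^n$ let
\[
\tau_n=N^{-2\alpha-\varepsilon},\qquad\eta_n=N^{-2\varepsilon},\qquad m_n=2^{\lfloor qn\rfloor}\in[\tfrac12N^q,N^q].
\]
For $n\ge n_0$ with $n_0$ large, the assumptions of Section~\ref{sec:step} hold: $2m\mid N$ since $q<1$; $\eta<\frac18$ and $\tau<1$; and $m/\eta\le N^{q+2\varepsilon}\le N$ since $1-q\ge20\varepsilon$. Up to constant factors, the quantities in Proposition~\ref{prop:step} are powers of $N$ with the following exponents.

\begin{center}
\renewcommand{\arraystretch}{1.25}
\begin{tabular}{lll}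
\hline
quantity & exponent of $N$ & at most\\
\hline
$\tau N^{2\alpha}$ & $-\varepsilon$ & $-\varepsilon$\\
$\tau^{-1}m^{-2+2\alpha}\eta^{-2\alpha}$ & $-[(2-2\alpha)q-2\alpha]+\varepsilon+4\alpha\varepsilon$ & $-17\varepsilon$\\
$N^{-2\alpha}\tau^{-1}\eta$ & $-\varepsilon$ & $-\varepsilon$\\
$m^{-2-2\alpha}\tau^{-3}$ & $-[(2+2\alpha)q-6\alpha]+3\varepsilon$ & $-17\varepsilon$\\
$N^{-2\alpha}\tau^{-1}\eta^{-6}m^2N^{-2}$ & $-2(1-q)+13\varepsilon$ & $-27\varepsilon$\\
$\tau m^{4-2\alpha}\eta^{-4}N^{-2}$ & $-[2+2\alpha-(4-2\alpha)q]+7\varepsilon$ & $-13\varepsilon$\\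
$\ell\tau^{-1}\eta^{-1}$ & $-(q-2\alpha)+3\varepsilon$ & $-17\varepsilon$\\
\hline
\end{tabular}
\end{center}

\noindent All these quantities, and also $\ell\tau^{-1}\le\ell\tau^{-1}\eta^{-1}$, are $O(2^{-\varepsilon n})$, hence summable over $n$.

\section{Assembly: proof of Theorem \ref{thm:A}}\label{sec:assembly}

\emph{Chaining the steps.} Let $S(x_1,x_2)=(-x_2,x_1)$ be the rotation by $90^\circ$. The map $\theta\mapsto\theta\circ S^{-j}$, $j\ge0$, acts on functions on $\mathbb T^2$, turns $\cos(2\pi k\cdot x)$ into $\cos(2\pi S^jk\cdot x)$, and preserves all norms used above. It turns $F$ into $F\circ S^{-j}$, because $\Lambda$ commutes with rotations and $J$ is invariant under linear maps of determinant $1$. We call the image of a construction under this map its realization \emph{in frame $j$}.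

For $n=n_0,n_0+1,\dots$, with $N=2^n$ and $j=n-n_0$, perform successively step (I) of Proposition~\ref{prop:step} in frame $j$ and step (II) in frame $j+1$, each with the parameters $\tau_n,\eta_n,m_n$. Since $S(2N,-N)=(N,2N)$, the wave vectors move as
\[
S^j(N,0)\ \xrightarrow{\ \text{(I)}\ }\ S^j(N,2N)=S^{j+1}(2N,-N)\ \xrightarrow{\ \text{(II)}\ }\ S^{j+1}(2N,0),
\]
and the last vector is the first vector of stage $n+1$. The total duration is $t_*=2\sum_{n\ge n_0}\tau_n$, and we take $n_0$ so large that $t_*\le T/2$. Let $N_0=2^{n_0}$, so that $\theta_0=\cos(2\pi N_0x_1)$. Each step is constant in time near its ends, so $\theta\in C^\infty([0,t_*)\times\mathbb T^2)$, and $\theta$ has zero mean. Set $\theta=0$ on $[t_*,T]$, define $F$ and $g$ on $[0,t_*)$ by \eqref{eq:Fg}, and set $g=0$ on $[t_*,T]$.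

\emph{Regularity.} In stage $n$, $|\theta_2|\le1$ and $\|\theta_1\|_{L^\infty}\le C2^{-\varepsilon n}$, so $\theta\in L^\infty([0,T]\times\mathbb T^2)$. Summing \eqref{eq:p2} and \eqref{eq:p3} over the steps, with the bounds of Section~\ref{sec:parameters}, we get $\theta\in L^2(0,T;\dot H^\alpha)$ and $\Lambda^{-\alpha}F\in L^2(0,t_*;L^2)$. Hence $g\in L^2(0,T;L^2)$. On $[0,t_*)$ equation \eqref{eq:sqg} holds classically.

\emph{Weak continuity.} Only $t\uparrow t_*$ needs an argument. There $\|\theta_1(t)\|\to0$. At times in stage $n$, $\|\theta_2(t)\|\le1$ and $\theta_2(t)$ has its Fourier support in $\{|k|\ge2^n\}$, so $\langle\theta_2(t),f\rangle\to0$ for every $f\in L^2$. Thus $\theta(t)\rightharpoonup0=\theta(t_*)$.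

\emph{Weak formulation.} Let $\zeta\in C_c^\infty([0,T)\times\mathbb T^2)$. Multiplying the classical equation by $\zeta$ and integrating over $[0,s]\times\mathbb T^2$, $s<t_*$, we get
\[
\int_0^s\!\!\int\big(\theta\,\partial_t\zeta+\theta u_\theta\cdot\nabla\zeta-\theta\Lambda^{2\alpha}\zeta+g\Lambda^\alpha\zeta\big)\,dx\,dt+\int\theta_0\,\zeta(0)\,dx-\int\theta(s)\,\zeta(s)\,dx=0 .
\]
Let $s\uparrow t_*$. The last integral tends to $0$, since $\theta(s)\rightharpoonup0$ with bounded $L^2$ norm and $\zeta(s)\to\zeta(t_*)$ in $L^2$. The integrand of the first is integrable on $[0,t_*]\times\mathbb T^2$, since $\theta,u_\theta\in L^\infty(0,T;L^2)$ and $g\in L^2(0,T;L^2)$, and it vanishes for $t>t_*$. So \eqref{eq:weak} holds.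

\emph{Energy.} For $t<t_*$ everything is smooth and $\langle u_\theta\cdot\nabla\theta,\theta\rangle=0$, so the energy equality \eqref{eq:equality} holds. Both time integrals in it converge as $t\uparrow t_*$; hence $\lim_{t\uparrow t_*}\frac12\|\theta(t)\|^2$ exists. At the ends of the steps, which accumulate at $t_*$, $\theta(t)$ is a plane wave and $\frac12\|\theta(t)\|^2=\frac14$. So the limit is $\frac14$. For $t\ge t_*$ we have $\theta(t)=0$ and the integrals no longer change, so
\[
\tfrac12\|\theta(t)\|^2+\int_0^t\|\Lambda^\alpha\theta\|^2\,ds=\tfrac12\|\theta_0\|^2+\int_0^t\langle\Lambda^\alpha\theta,g\rangle\,ds-\tfrac14 .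
\]
In particular the energy inequality holds for all $t\in[0,T]$, and $\theta$ is a Leray solution. This proves Theorem~\ref{thm:A}. \qed

\section{Energy equality for $\alpha\ge\frac12$: proof of Theorem \ref{thm:B}}\label{sec:B}

The plan is to mollify the equation, test, and remove the mollification. With half a derivative for $u$ and half a derivative for $\theta$, which is what $\alpha\ge\frac12$ provides, the commutator error tends to zero, but only in $L^1(0,T;L^1)$. It can therefore be paired with bounded functions only. So we test with a truncation of $\theta$ instead of $\theta$ itself, and remove the truncation at the end.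

\subsection{Tools}

For $0<s<1$,
\begin{equation}\label{eq:gagliardo}
\|\Lambda^sf\|^2=c_s\int_{\mathbb R^2}\frac{\|f(\cdot+z)-f\|^2}{|z|^{2+2s}}\,dz .
\end{equation}
This follows from Plancherel and the identity $\int_{\mathbb R^2}|e^{2\pi ik\cdot z}-1|^2|z|^{-2-2s}dz=c_s^{-1}|2\pi k|^{2s}$, which holds by rotation and scaling; the integral converges because $0<s<1$. In particular,
\begin{equation}\label{eq:lip}
\|\Lambda^s\Gamma(f)\|\le\operatorname{Lip}(\Gamma)\,\|\Lambda^sf\|\qquad\text{for Lipschitz }\Gamma:\mathbb R\to\mathbb R .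
\end{equation}

Let $\theta$ be a weak solution and $u=u_\theta$. The Riesz transforms are bounded on $L^2$ and on $\dot H^\alpha$, so $u\in L^\infty(0,T;L^2)\cap L^2(0,T;\dot H^\alpha)$. Since $\alpha\ge\frac12$ and the means vanish,
\begin{equation}\label{eq:half}
\theta,u\in L^2(0,T;\dot H^{1/2}).
\end{equation}
Let $\varphi$ be a standard even mollifier on $\mathbb R^2$ supported in the unit ball, $\varphi_\delta(z)=\delta^{-2}\varphi(z/\delta)$, and $f_\delta=\varphi_\delta*f$ (convolution in $x$).

\subsection{The mollified equation}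

Fix $x$ and use in \eqref{eq:weak} the test function $\omega(t)\varphi_\delta(x-\cdot)$, periodized in space, with $\omega\in C_c^\infty(0,T)$. In the sense of distributions on $(0,T)$ this gives
\begin{equation}\label{eq:molli0}
\partial_t\theta_\delta=-(\operatorname{div}(u\theta))_\delta-\Lambda^{2\alpha}\theta_\delta+\Lambda^\alpha g_\delta ,
\end{equation}
where $(\operatorname{div}(u\theta))_\delta(x)=\int\nabla\varphi_\delta(z)\cdot(u\theta)(x-z)\,dz$.
The right side is bounded, uniformly in $x$, by $C_\delta(\|u(t)\|\|\theta(t)\|+\|\theta(t)\|+\|g(t)\|)$, a function in $L^2(0,T)$. On the left, $t\mapsto\theta_\delta(t,x)$ is continuous because $\theta$ is weakly continuous. Hence it is absolutely continuous on $[0,T]$ for every $x$, with $\theta_\delta(0)=(\theta_0)_\delta$. We rewrite \eqref{eq:molli0} as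
\begin{equation}\label{eq:molli}
\partial_t\theta_\delta+u\cdot\nabla\theta_\delta=-\Lambda^{2\alpha}\theta_\delta+\Lambda^\alpha g_\delta+r_\delta,\qquad r_\delta=u\cdot\nabla\theta_\delta-(\operatorname{div}(u\theta))_\delta .
\end{equation}

\begin{lemma}\label{lem:comm}
If \eqref{eq:half} holds, then $r_\delta\to0$ in $L^1(0,T;L^1(\mathbb T^2))$ as $\delta\to0$.
\end{lemma}

\begin{proof}
Putting the derivatives on $\varphi_\delta$ in both terms, we have
\[
r_\delta(x)=\int\nabla\varphi_\delta(z)\cdot\big(u(x)-u(x-z)\big)\,\theta(x-z)\,dz .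
\]
Now $\int\nabla\varphi_\delta=0$ and $\int\nabla\varphi_\delta(z)\cdot u(x-z)\,dz=(\operatorname{div}u)_\delta(x)=0$. So we may subtract $\theta(x)$ from $\theta(x-z)$:
\[
r_\delta(x)=-\int\nabla\varphi_\delta(z)\cdot\big(u(x)-u(x-z)\big)\big(\theta(x)-\theta(x-z)\big)\,dz .
\]
Since $|\nabla\varphi_\delta|\le C\delta^{-3}\mathbf 1_{|z|\le\delta}\le C|z|^{-3}\mathbf 1_{|z|\le\delta}$, Cauchy--Schwarz in $x$ gives
\[
\|r_\delta\|_{L^1(0,T;L^1)}\le C\int_0^T\!\!\int_{|z|\le\delta}\frac{\|u-u(\cdot-z)\|^2+\|\theta-\theta(\cdot-z)\|^2}{|z|^3}\,dz\,dt .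
\]
By \eqref{eq:gagliardo} with $s=\frac12$, the integral over $(0,T)\times\mathbb R^2$ is a multiple of $\|u\|_{L^2\dot H^{1/2}}^2+\|\theta\|_{L^2\dot H^{1/2}}^2$, hence finite. So its part over $|z|\le\delta$ tends to zero.
\end{proof}

The hypothesis $\alpha\ge\frac12$ enters only through \eqref{eq:half}, and \eqref{eq:half} is used only in this lemma.

\subsection{Testing with a truncation}

For $M>0$ let $T_M(s)=\max(-M,\min(s,M))$ and $\Phi_M(s)=\int_0^sT_M$. The function $\Phi_M$ is $C^1$ and Lipschitz with constant $M$. Multiply \eqref{eq:molli} by $T_M(\theta_\delta)$ and integrate over $[0,t]\times\mathbb T^2$. For each $x$, $\Phi_M(\theta_\delta(\cdot,x))$ is absolutely continuous in time with derivative $T_M(\theta_\delta)\partial_t\theta_\delta$. Since $\Phi_M(\theta_\delta)$ is $C^1$ in $x$ and $\operatorname{div}u=0$, $\int T_M(\theta_\delta)\,u\cdot\nabla\theta_\delta\,dx=\int u\cdot\nabla\Phi_M(\theta_\delta)\,dx=0$. Hence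
\begin{multline*}
\int\Phi_M(\theta_\delta(t))\,dx-\int\Phi_M((\theta_0)_\delta)\,dx+\int_0^t\langle\Lambda^\alpha T_M(\theta_\delta),\Lambda^\alpha\theta_\delta\rangle\,ds\\
=\int_0^t\langle\Lambda^\alpha T_M(\theta_\delta),g_\delta\rangle\,ds+\int_0^t\!\!\int T_M(\theta_\delta)\,r_\delta\,dx\,ds .
\end{multline*}
Let $\delta\to0$ with $M$ fixed.
\begin{itemize}
\item The last term is at most $M\|r_\delta\|_{L^1(0,T;L^1)}$ in modulus, which tends to $0$ by Lemma~\ref{lem:comm}.
\item $\Lambda^\alpha\theta_\delta\to\Lambda^\alpha\theta$ and $g_\delta\to g$ strongly in $L^2(0,T;L^2)$.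
\item $T_M(\theta_\delta)$ is bounded in $L^2(0,T;\dot H^\alpha)$ by \eqref{eq:lip}, and $T_M(\theta_\delta)\to T_M(\theta)$ in $L^2(0,T;L^2)$. So $\Lambda^\alpha T_M(\theta_\delta)\rightharpoonup\Lambda^\alpha T_M(\theta)$ weakly in $L^2(0,T;L^2)$.
\item For every $t$, $\theta_\delta(t)\to\theta(t)$ in $L^2$, and $\Phi_M$ is Lipschitz.
\end{itemize}
The inner product of a weakly and a strongly convergent sequence converges, and we obtain, for every $t\in[0,T]$,
\begin{equation}\label{eq:trunc}
\int\Phi_M(\theta(t))\,dx+\int_0^t\langle\Lambda^\alpha T_M(\theta),\Lambda^\alpha\theta\rangle\,ds=\int\Phi_M(\theta_0)\,dx+\int_0^t\langle\Lambda^\alpha T_M(\theta),g\rangle\,ds .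
\end{equation}

\subsection{Removing the truncation}

Let $M\to\infty$. Since $\Phi_M(s)\uparrow\frac12s^2$, the two integrals of $\Phi_M$ converge to $\frac12\|\theta(t)\|^2$ and $\frac12\|\theta_0\|^2$ by monotone convergence. The map $s\mapsto s-T_M(s)$ is Lipschitz with constant $1$ and tends to $0$ pointwise. So in \eqref{eq:gagliardo} with $s=\alpha$ and $f=\theta-T_M(\theta)$, integrated in time and written as an integral in $(t,x,z)$, the integrand is dominated by the one for $\theta$ and tends to $0$ almost everywhere. By dominated convergence $\Lambda^\alpha T_M(\theta)\to\Lambda^\alpha\theta$ in $L^2(0,T;L^2)$. Passing to the limit in \eqref{eq:trunc} gives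
\[
\tfrac12\|\theta(t)\|^2+\int_0^t\|\Lambda^\alpha\theta\|^2\,ds=\tfrac12\|\theta_0\|^2+\int_0^t\langle\Lambda^\alpha\theta,g\rangle\,ds\qquad\text{for all }t\in[0,T],
\]
which is Theorem~\ref{thm:B}. \qed

\begin{thebibliography}{9}
\bibitem{WW} Lin Wang and Zhengyan Wu, \emph{Probabilistic Approaches to The Energy Equality in Forced Surface Quasi-Geostrophic Equations}, arXiv:2411.04500 (2024).
\end{thebibliography}

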